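# Every theta graph is $e$-positive

## 1. Colorings, the basis $e_\lambda$, theta graphs and tilings

Graphs are finite and have no loops, but parallel edges are allowed. For a statement $Q$ we write $[Q]=1$ if $Q$ holds and $[Q]=0$ otherwise, and $(t)_+=\max(t,0)$. We write $[e_\lambda]Z$ for the coefficient of $e_\lambda$ in $Z$; context separates the two uses of the bracket.

**Definition 1 (chromatic symmetric function).** For a graph $G$,
$$X_G=\sum_{f}\ \prod_{v\in V(G)}x_{f(v)},$$
where $f$ runs over the proper colorings $f\colon V(G)\to\{1,2,\dots\}$, i.e. $f(u)\neq f(v)$ whenever $uv$ is an edge.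

Doubling an edge does not change the set of proper colorings, so it does not change $X_G$. If $G$ is a disjoint union of $G'$ and $G''$, then $X_G=X_{G'}X_{G''}$.

Let $e_i$ be the $i$-th elementary symmetric function, $e_0=1$, and $e_\lambda=e_{\lambda_1}e_{\lambda_2}\cdots$. The symmetric functions form the polynomial ring in $e_1,e_2,\dots$. So the $e_\lambda$ are a basis, $[e_\lambda]X_G$ makes sense, and a ring homomorphism may be defined by choosing the images of the $e_j$ freely.

Examples. A single edge has $X=\sum_{i\ne j}x_ix_j=2e_2$, and a triangle has $X=6e_3$. For the path on three vertices, colorings with three different colors contribute $6e_3$. Those where the two ends agree contribute $\sum_{i\neq j}x_i^2x_j=e_2e_1-3e_3$. So $X=3e_3+e_{21}$.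

**Definition 2 ($e$-positivity).** $G$ (or a symmetric function) is $e$-positive if all coefficients in the basis $\{e_\lambda\}$ are nonnegative.

Example. The path on three vertices is $e$-positive. The star $K_{1,3}$ is not. Put $x_1=1$, $x_2=-1$, and all other $x_i=0$. Then $e_1=0$, $e_2=-1$, $e_j=0$ for $j\ge3$, so $X_{K_{1,3}}$ becomes $(-1)^2[e_{22}]X_{K_{1,3}}$. The two proper $2$-colorings contribute $1\cdot(-1)^3$ and $(-1)\cdot1^3$. Hence $[e_{22}]X_{K_{1,3}}=-2$.

**Definition 3 (theta graph).** For positive integers $\lambda_1,\dots,\lambda_l$, the graph $G_\lambda$ is obtained from two distinct vertices (the branch vertices) by linking them with pairwise internally disjoint paths of lengths $\lambda_1,\dots,\lambda_l$. For $l=3$ it is the theta graph $\theta_{abc}$; it has $n=a+b+c-1$ vertices, and we write $X_{abc}$ for its chromatic symmetric function. Two paths of length $1$ are parallel edges and count as one edge, without effect on $X$.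

Examples. $\theta_{111}$ is an edge, $\theta_{a11}$ with $a\ge2$ is a cycle on $a+1$ vertices, and $\theta_{ab1}$ with $a\ge b\ge2$ is a cycle with a chord. $\theta_{221}$ is $K_4$ minus an edge, and $\theta_{222}=K_{2,3}$.

**Definition 4 (tadpole).** For $0\le k\le n-2$ let $\tau_k=\tau_k^{(n)}$ be the chromatic symmetric function of a cycle of length $n-k$ with a pendant path ("tail") of $k$ edges attached at one of its vertices. A cycle of length $2$ is a double edge.

Examples. $\tau^{(4)}_1$ belongs to a triangle with one pendant edge. $\tau^{(n)}_0$ belongs to the $n$-cycle, and $\tau^{(n)}_{n-2}$ to a path on $n$ vertices with one edge doubled, so it is the $X$ of that path.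

**Definition 5 (tilings).** A composition $I=(i_1,\dots,i_l)$ of $n$ (written $I\models n$) is viewed as a tiling of the cells $0,1,\dots,n-1$ by consecutive blocks of sizes $i_1,\dots,i_l$. A block with cells $s,\dots,t-1$ occupies $[s,t)$; it has start $s$ and end $t$. The partial sums of $I$ are $0,i_1,i_1+i_2,\dots,n$. Put
$$e_I=\prod_k e_{i_k},\qquad w_I=i_1\prod_{k\ge2}(i_k-1).$$
For $0\le k\le n-1$ let $\sigma_I^+(k)$ be the least partial sum $>k$, i.e. the end of the block containing cell $k$. For $0\le x\le n$ let $V_I(x)$ be the number of pairs of cells $j<j'$ in the same block with $j<x$.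

Cell $k$ is the smaller cell of exactly $\sigma_I^+(k)-1-k$ such pairs. Hence
$$V_I(x)=\sum_{0\le k<x}\bigl(\sigma_I^+(k)-k-1\bigr),\qquad V_I(n)=\sum_k\binom{i_k}2.\tag{1}$$

Example. For $I=(2,3)$ the blocks are $[0,2)$ and $[2,5)$, and $w_I=2\cdot2=4$. The numbers $\sigma_I^+(k)-k-1$ are $1,0,2,1,0$, so $V_I(2)=1$ and $V_I(5)=4$. For $I=(3,2)$ they are $2,1,0,1,0$, so $V_I(2)=3$, and $w_I=3$.

**Definition 6 (lines).** Given a finite family of labelled blocks with positive sizes, a line is a linear order of the blocks, viewed as a tiling. $\mathbb E,\mathbb P$ refer to a uniformly random line.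

Reversing a line is a bijection on lines, so a random line and its reversal have the same law. If $m_i(\lambda)$ is the multiplicity of $i$ in $\lambda$, each composition of type $\lambda$ arises from exactly $\prod_im_i(\lambda)!$ lines of labelled blocks with sizes the parts of $\lambda$. So for every function $g$ of compositions,
$$\prod_im_i(\lambda)!\sum_{I\text{ of type }\lambda}g(I)=\sum_{\text{lines }K}g(K).\tag{2}$$

Example. Blocks of sizes $2,3$ have the lines $(2,3)$ and $(3,2)$. The start of the block of size $3$ is $2$ or $0$, with mean $1$. In general, for total length $\nu$, reversal turns the start $s_k$ of a block of size $k$ into $\nu-k-s_k$, so $\mathbb E s_k=\frac{\nu-k}2$.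

**Paths and cycles.** Let $P_n$, $C_n$ be the chromatic symmetric functions of the path and the cycle on $n$ vertices, with $P_0=1$, $C_2=2e_2$, and the convention $C_1=C_0=0$. Let $E(z)=\sum_{i\ge0}e_iz^i$ and $F=E-zE'=1-\sum_{i\ge2}(i-1)e_iz^i$. The only outside input to the proof is Stanley (Adv. Math. 111 (1995), Props. 5.3, 5.4):
$$\sum_{n\ge0}P_nz^n=\frac EF=1+\frac{zE'}F,\qquad \sum_{n\ge2}C_nz^n=\frac{z^2E''}F.\tag{3}$$
Since $1/F$ is the sum over all compositions $(i_1,\dots,i_l)$, $l\ge 0$, of $\prod_k(i_k-1)e_{i_k}z^{i_k}$, and $zE'=\sum i\,e_iz^i$, $z^2E''=\sum i(i-1)e_iz^i$, we get for $n\ge1$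
$$P_n=\sum_{I\models n}w_Ie_I,\qquad C_n=\sum_{I\models n}(i_1-1)w_Ie_I.\tag{4}$$
For $n=1$ the second formula gives $0=C_1$, in agreement with the convention. Comparing coefficients in $F\cdot\sum P_nz^n=E$ gives, for $n\ge1$,
$$P_n=e_n+\sum_{p=2}^n(p-1)e_pP_{n-p}.\tag{5}$$
Example: $P_3=3e_3+e_{21}$, from $I=(3)$ and $I=(1,2)$, as computed by hand above.

## 2. Three paths versus four paths

By (4), paths and cycles are $e$-positive (Stanley). A theta graph is the next thing one can build: three paths glued at both ends. The question, from David G.L. Wang, "All cycle-chords are $e$-positive", arXiv:2405.01166 (2024), is whether the gluing can ever create a negative coefficient. The cases $c=1$ and $c=2$ (with $a\ge b\ge c$) are known to be $e$-positive; the proof below does not use them.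

**Theorem 1.** For all integers $a,b,c\ge1$ the theta graph $\theta_{abc}$ is $e$-positive.

With four paths this is false. For $G_{2222}=K_{2,4}$ substitute $x_1=1$, $x_2=-1$, and $0$ otherwise, as for the star. Then $X$ becomes $(-1)^3[e_{222}]X$, while the two proper $2$-colorings contribute $1^2(-1)^4+(-1)^2 1^4=2$. So $[e_{222}]X_{K_{2,4}}=-2$.

## 3. Triple deletion and formulas for tadpoles and theta graphs

**Step 1: a three-edge identity.** *The purpose is to trade one edge for another.* Let $u,x,y$ be distinct vertices of a graph $H$, let $\epsilon_1=ux$, $\epsilon_2=uy$, $\epsilon_3=xy$, and let $H_S$ be $H$ plus the edges $\epsilon_i$, $i\in S$. Then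
$$X_{H_{12}}=X_{H_{13}}+X_{H_2}-X_{H_3},\qquad X_{H_{12}}=X_{H_{23}}+X_{H_1}-X_{H_3}.\tag{6}$$
For a proper coloring of $H$ let $\delta_1,\delta_2,\delta_3$ be the indicators that the ends of $\epsilon_1,\epsilon_2,\epsilon_3$ have equal colors. Adding $\epsilon_i$ multiplies the contribution of the coloring by $1-\delta_i$. Any two of the equalities imply the third, so $\delta_1\delta_2=\delta_1\delta_3=\delta_2\delta_3$. Thus
$$(1-\delta_1)(1-\delta_2)-(1-\delta_1)(1-\delta_3)=(1-\delta_1)(\delta_3-\delta_2)=\delta_3-\delta_2=(1-\delta_2)-(1-\delta_3),$$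
which is the first identity. Exchanging the roles of $\delta_1$ and $\delta_2$ gives the second.

**Step 2: tadpoles.** *The purpose is to write $\tau_k$ through paths and cycles, then through tilings.* Let $1\le k\le n-2$. Let $u$ be the attachment vertex, $y$ a neighbor of $u$ on the cycle, and $z$ its neighbor on the tail. Apply the second identity in (6) with $\epsilon_1=uy$, $\epsilon_2=uz$, $\epsilon_3=yz$, so that $H_{12}$ is the tadpole (for a cycle of length $2$, one copy of $uy$ stays in $H$). In $H_{23}$ the vertices $u,\dots,y,z$ form a cycle of length $n-k+1$ with a tail of $k-1$ edges at $z$. $H_1$ is a cycle of length $n-k$ and a disjoint path on $k$ vertices. $H_3$ is a path on $n$ vertices. So $\tau_k=\tau_{k-1}+C_{n-k}P_k-P_n$. Put $c_j:=C_{n-j}P_j$. Since $\tau_0=C_n=c_0$,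
$$\tau_k=\sum_{j=0}^kc_j-kP_n.\tag{7}$$

Let $1\le j\le n-1$. Multiply the expansions (4): a composition $(i_1,\dots,i_s)$ of $j$ and a composition $(i_{s+1},\dots)$ of $n-j$ concatenate to $I\models n$ having the partial sum $j$. The product of their coefficients is
$$i_1\prod_{k=2}^s(i_k-1)\cdot(i_{s+1}-1)\,i_{s+1}\prod_{k\ge s+2}(i_k-1)=w_I\,i_{s+1}.$$
So $c_j=\sum w_Ii_{s+1}e_I$ over all $I\models n$ with a partial sum $i_1+\dots+i_s=j$: the factor $i_{s+1}$ is the size of the block starting at cell $j$. Also $c_0=\sum_I(i_1-1)w_Ie_I$. For fixed $I$, the sizes of the blocks starting at cells $\le k$ add up to $\sigma_I^+(k)$. Hence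
$$\tau_k=\sum_{I\models n}w_I\bigl(\sigma_I^+(k)-k-1\bigr)e_I.\tag{8}$$
The same computation shows that the right-hand sides of (7) and (8) agree for $k=n-1$; there $\sigma^+_I(n-1)=n$, so (8) is $0$. We set $\tau^{(n)}_{n-1}:=0$. Now (7) and (8) hold for $0\le k\le n-1$ and all $n\ge1$ (for $n=1$ everything is $0$).

Taking $k=n-1$ in (7) gives $\sum_{j\le n-1}c_j=(n-1)P_n$. Subtract the terms with $j=n-i$, $1\le i\le d$; the term with $i=1$ is $C_1P_{n-1}=0$. For $0\le d\le n-1$,
$$\tau^{(n)}_{n-1-d}=dP_n-\sum_{i=2}^dC_iP_{n-i}.\tag{9}$$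

**Step 3: a relation between theta graphs.** *The purpose is to move length from one path to another.* Let $a\ge2$, let $u,v$ be the branch vertices, and let $x,y$ be the vertices following $u$ on the paths of lengths $a$ and $b$ ($y=v$ if $b=1$). Since $a\ge2$, the vertices $u,x,y$ are distinct. Apply the first identity in (6) with $H_{12}=\theta_{abc}$.

- $H_{13}$ has branch vertices $x,v$, joined by the rest of the $a$-path (length $a-1$), by $xy$ and the rest of the $b$-path (length $b$), and by $xu$ and the $c$-path (length $c+1$). So $H_{13}=\theta_{a-1,b,c+1}$.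
- $H_2$ is the cycle formed by the $b$- and $c$-paths, with the rest of the $a$-path as a tail of $a-1$ edges at $v$.
- $H_3$ has a cycle through $x,y,v$ of length $(a-1)+1+(b-1)=a+b-1\ge2$, and the $c$-path is a tail of $c$ edges at $v$.

Therefore
$$X_{abc}=X_{a-1,b,c+1}+\tau_{a-1}-\tau_c.\tag{10}$$

**Step 4: the formula.** *The purpose is to solve (10).* Put $S_0(x)=\sum_{0\le k<x}\tau_k$ for $0\le x\le n$. The expression $S_0(a)+S_0(b)+S_0(c)-S_0(n)-C_n$ is symmetric in $a,b,c$ and satisfies (10), since lowering $a$ removes $\tau_{a-1}$ and raising $c$ adds $\tau_c$. At $(n-1,1,1)$ it equals $-\tau_{n-1}+2\tau_0-C_n=C_n=X_{n-1,1,1}$. Every triple with sum $n+1$ is connected to $(n-1,1,1)$ by such moves, with the roles of the paths permuted. So, using (8) and (1),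
$$X_{abc}=S_0(a)+S_0(b)+S_0(c)-S_0(n)-C_n=\sum_{I\models n}w_I\bigl[V_I(a)+V_I(b)+V_I(c)-V_I(n)-(i_1-1)\bigr]e_I.\tag{11}$$
By (7), $S_0(x)=\sum_ic_i(x-i)_+-\binom x2P_n$. With $V(\lambda)=\sum_i\binom{\lambda_i}2$, the coefficient of $e_\lambda$ in $S_0(n)$ is $V(\lambda)[e_\lambda]P_n$. So, with sums over $x\in\{a,b,c\}$ as a multiset,
$$[e_\lambda]X_{abc}=\sum_i[e_\lambda]c_i\sum_x(x-i)_+-\Bigl(\sum_x\tbinom x2+V(\lambda)\Bigr)[e_\lambda]P_n-[e_\lambda]c_0.\tag{12}$$

## 4. Theta graphs with at most five vertices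

For $n=2$ and $n=3$ we have $X_{111}=2e_2$ and $X_{211}=C_3=6e_3$.

For $n=4$ the compositions with $w_I\ne0$ are $(4),(1,3),(2,2)$, with $w_I=4,2,2$. By (8), $\tau_0=12e_4+2e_{22}$, $\tau_1=8e_4+4e_{31}$, $\tau_2=4e_4+2e_{31}+2e_{22}$. So $X_{311}=C_4=12e_4+2e_{22}$. By (10), $X_{311}=X_{221}+\tau_2-\tau_1$, so
$$X_{221}=16e_4+2e_{31}+0\cdot e_{22}.$$

For $n=5$ the compositions with $w_I\neq0$ are $(5),(1,4),(2,3),(3,2),(1,2,2)$, with $w_I=5,3,4,3,1$. The values of $\sigma_I^+(k)-k-1$ for $k=0,1,2,3$ are, in the same order, $(4,3,2,1)$, $(0,3,2,1)$, $(1,0,2,1)$, $(2,1,0,1)$, $(0,1,0,1)$. Hence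
$$\tau_0=20e_5+10e_{32},\qquad \tau_1=15e_5+9e_{41}+3e_{32}+e_{221},$$
$$\tau_2=10e_5+6e_{41}+8e_{32},\qquad \tau_3=5e_5+3e_{41}+7e_{32}+e_{221},$$
and (11) gives
$$X_{411}=20e_5+10e_{32},\quad X_{321}=30e_5+6e_{41}+6e_{32},\quad X_{222}=35e_5+9e_{41}+e_{32}+e_{221}.$$
Check the last one by counting $3$-colorings of $K_{2,3}$: with $x_1=x_2=x_3=1$ we have $e_1=e_2=3$, $e_3=1$, $e_4=e_5=0$, so $X_{222}$ becomes $3+27=30$. Directly, the two branch vertices agree in $3\cdot2^3=24$ colorings and differ in $3\cdot 2\cdot1^3=6$.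

All coefficients so far are nonnegative, but two of them are small: $[e_{22}]X_{221}=0$ and $[e_{32}]X_{222}=1$.

**Remark (vanishing coefficients).** Let $n=hm$ with $h\ge2$, and let $r_x\in[0,h)$ be the residue of $x$ modulo $h$. For $I=(h^m)$, write $x=hd+r$ with $r=r_x$. Then $V_I(x)=d\binom h2+r(h-1)-\binom r2=\frac{x(h-1)}2+\frac{r(h-r)}2$. Since $a+b+c=n+1$, (11) gives
$$[e_{h^m}]X_{abc}=\tfrac12h(h-1)^{m-1}\Bigl[\sum_{x\in\{a,b,c\}}r_x(h-r_x)-(h-1)\Bigr],$$
which is $0$ when the residues are $1,0,0$. So estimates that lose a constant cannot succeed in general.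

## 5. Two arguments that stop at $[e_{32}]X_{222}$

The first thing to try is to start at a cycle and move length with (10). In five vertices the path is $X_{411}\to X_{321}\to X_{222}$, and the last move reads
$$X_{222}=X_{321}+\tau_1-\tau_2,\qquad \tau_1-\tau_2=5e_5+3e_{41}-5e_{32}+e_{221}.$$
The difference of tadpoles is not $e$-positive; the coefficient of $e_{32}$ falls $10\to6\to1$. Knowing that $X_{321}$ is $e$-positive does not tell us that the move is harmless.

The second thing to try is to read (11) term by term, since $w_I\ge0$. For $\theta_{222}$ and $I=(2,3)$ the bracket is $3\cdot1-4-1=-2$, contributing $-8$. So the terms have no common sign. But $I=(3,2)$ has bracket $3\cdot3-4-2=3$ and contributes $+9$, and the sum is $1$.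

This is what has to be exploited: for a fixed $\lambda$ the sum runs over *all orders* of the same blocks, so the coefficient is a kind of mean over random lines. There are two operations on lines that preserve the uniform law: reversal, and the operation of Section 6. The obstacle is that the weight $w_I=i_1\prod_{k\ge2}(i_k-1)$ singles out the first block. The proof is an induction on $n$, and for a given $\lambda$ there are three cases. If $\lambda$ contains a part $1$, the weight does not depend on the order, and the mean can be handled directly (Section 7). If all parts are $\ge2$ and none exceeds the longest path, we can remove the last block and use induction (Sections 8 and 9). If all parts are $\ge2$ and some part is longer than every path, removal fails, and we compare with smaller theta graphs in another way (Sections 10 to 12).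

## 6. Turning a line

**Lemma 2 (turning).** Let the blocks have total length $M$ and let $1\le t\le M$. For a line $K$ let $\mathrm{Pre}$ be its shortest initial segment of blocks with length $T\ge t$, and write $K=(\mathrm{Pre},\rho)$. Then $K\mapsto J(K)=(\rho,\mathrm{Pre}^{\mathrm{rev}})$ is a bijection on lines.

*Proof.* Read $J(K)$ from right to left: this gives the blocks of $\mathrm{Pre}$ in their original order. Stopping as soon as the total is $\ge t$ recovers $\mathrm{Pre}$, hence $\rho$ and $K$. So $J$ is an injective map from a finite set to itself. $\square$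

Example. For $K=(2,3,1)$ and $t=3$: $\mathrm{Pre}=(2,3)$, $T=5$, $\rho=(1)$, $J(K)=(1,3,2)$.

The use of $J$: what happens in $K$ after position $T$ happens at the very beginning of $J(K)$, and $J(K)$ is again a uniformly random line.

## 7. Partitions containing a part 1

**Lemma 3.** If $1\in\lambda$, then $[e_\lambda]X_{abc}\ge0$ for all $a,b,c\ge1$.

*Proof.* **Step 1.** *We reduce to an unweighted mean.* If $w_I\ne0$, then $i_k\ge2$ for $k\ge2$, so $i_1=1$ is the only part $1$; if $\lambda$ has more than one part $1$, the coefficient is $0$. Now $w_I=\prod_{k\ge2}(i_k-1)$ depends only on $\lambda$, the term $i_1-1$ vanishes, and $V_I(x)=V_K(x-1)$ with $K=(i_2,i_3,\dots)$. By (11) and (2), the coefficient is a nonnegative multiple of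
$$\mathbb E\bigl[V_K(a-1)+V_K(b-1)+V_K(c-1)-V_K(m)\bigr]$$
for a random line $K$ of the remaining labelled blocks, whose total length is $m=n-1=a+b+c-2$.

**Step 2.** *We isolate the contribution of one block.* Let a block have size $p$ and start $s$. Its $z$-th cell $s+z-1$ is the smaller cell of $p-z$ pairs, so the block contributes $\sum_{z=1}^{p-1}(p-z)[s\le x-z]$ to $V_K(x)$. There are $\binom p2$ triples of positive integers with $z_1+z_2+z_3=p+1$, and for each $i$ exactly $p-z$ of them have $z_i=z$. With $M(x)=\mathbb P(s\le x)$, the block therefore contributes to the mean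
$$\sum_{z_1+z_2+z_3=p+1}\bigl(M(x_1)+M(x_2)+M(x_3)-1\bigr),\qquad (x_1,x_2,x_3)=(a-1-z_1,\ b-1-z_2,\ c-1-z_3).$$
Here $\sum x_i=(m-1)-(p+1)=N'-2$, where $N'=m-p$ is the total length of the other blocks. It suffices to show $\sum M(x_i)\ge1$ for each triple.

**Step 3.** *We express $M$ by partial sums of the other blocks.* Given the order of the other blocks, $s$ is uniform on their set $R$ of partial sums, which contains $0$ and $N'$ and has constant size. Put $U(t)=\mathbb E|R\cap[0,t)|$, so $U(t)=0$ for $t\le0$ and $U$ is nondecreasing. Then $M(x)=U(x+1)/|R|$ for integers $x$.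

**Step 4.** *We show that $U$ is subadditive.* For integers $t,t'\ge0$ we claim $\mathbb E|R\cap[t,t+t')|\le U(t')$. For $t=0$ this is an equality, and for $t>N'$ the left side is $0$. Let $1\le t\le N'$ and apply Lemma 2 to the other blocks. In a line $K$ of these blocks the partial sums $\ge t$ are $\ge T$. So each element of $R_K\cap[t,t+t')$ has the form $T+r$ with $r\in R_\rho$ and $r<t+t'-T\le t'$. As $\rho$ is an initial segment of $J(K)$, $R_\rho\subseteq R_{J(K)}$. Hence $|R_K\cap[t,t+t')|\le|R_{J(K)}\cap[0,t')|$, and $J(K)$ is uniform. This proves the claim, and $U(t+t')\le U(t)+U(t')$ follows.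

**Step 5.** *We conclude.* Put $t_i=x_i+1$, so $\sum t_i=N'+1$. Dropping negative $t_i$, where $U=0$, leaves nonnegative integers with sum $\ge N'+1$. By subadditivity and monotonicity, $\sum_iU(t_i)\ge U(N'+1)=|R|$, i.e. $\sum_iM(x_i)\ge1$. $\square$

## 8. Removing the last block

Let $\psi_a$ be the ring homomorphism with $e_j\mapsto e_j$ for $j\le a$ and $e_j\mapsto0$ for $j>a$. For $b,c\ge1$ and $n=b+c-1$ put
$$W_{b,c}=S_0(b)+S_0(c)-S_0(n)-C_n=\sum_{I\models n}w_I\bigl[V_I(b)+V_I(c)-V_I(n)-(i_1-1)\bigr]e_I.\tag{13}$$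
This is (11) with $a=0$ formally. Example: for $b=c=2$, $n=3$, the compositions $(3)$ and $(1,2)$ give $3(3+3-3-2)e_3+1(1+1-1-0)e_{21}$, so $W_{2,2}=3e_3+e_{21}$.

**Lemma 4.** With $n=a+b+c-1$,
$$\psi_a(X_{abc})=\sum_{p=2}^a(p-1)e_p\,\psi_a(Y_{n-p}),\qquad Y_{n-p}=X_{a-p,b,c}\ (p<a),\quad Y_{n-a}=W_{b,c}.$$

*Proof.* **Step 1.** *We write $X_{abc}$ so that the number of summands does not depend on $a$.* In (11), $S_0(n)-S_0(a)=\sum_{k=a}^{n-1}\tau_k$, and with $k=n-1-d$ the index $d$ runs from $0$ to $b+c-2$. So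
$$X_{abc}=\sum_{k<b}\tau_k^{(n)}+\sum_{k<c}\tau_k^{(n)}-\tau_0^{(n)}-\sum_{d=0}^{b+c-2}\tau^{(n)}_{n-1-d}.$$
For $n'\ge b+c-1$ let $Y_{n'}$ be the right side with $n$ replaced by $n'$; all lower indices lie in $[0,n'-1]$. If $n'=a'+b+c-1$ with $a'\ge1$, this is $X_{a',b,c}$. If $n'=b+c-1$, the last sum is $S_0(n')$ and we get $W_{b,c}$.

**Step 2.** *We remove the last block in $\tau_k^{(n)}$ for small $k$.* Let $0\le k\le\max(b,c)-1$. Then $n-k-1\ge a+\min(b,c)-1\ge a$. In (8), let all parts of $I$ be $\le a$ and let $p$ be the last part. Then $n-p\ge k+1\ge1$, so removing $p$ leaves a nonempty $I'\models n-p$. Since the partial sum $n-p$ exceeds $k$, we have $\sigma^+_{I'}(k)=\sigma^+_I(k)$, and $w_I=(p-1)w_{I'}$. Summing over all $I'$ and all $p\le a$ (the value $p=1$ contributes $0$),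
$$\psi_a(\tau_k^{(n)})=\sum_{p=2}^a(p-1)e_p\,\psi_a(\tau_k^{(n-p)}).$$

**Step 3.** *We do the same for $\tau^{(n)}_{n-1-d}$, whose marked cell sits at the right end.* Let $0\le d\le b+c-2$. In (9) all indices $N$ of the $P$'s satisfy $N\ge n-d\ge a+1$. So $\psi_a$ kills $e_N$ in (5), and $\psi_a(P_N)=\sum_{p=2}^a(p-1)e_p\psi_a(P_{N-p})$. For $p\le a$ we have $n-p\ge b+c-1\ge d+1$, so (9) also holds with $n-p$ in place of $n$ and the same $d$. Hence
$$\psi_a(\tau^{(n)}_{n-1-d})=\sum_{p=2}^a(p-1)e_p\,\psi_a\bigl(\tau^{(n-p)}_{n-p-1-d}\bigr).$$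
Adding up Steps 2 and 3 according to Step 1 gives the lemma. $\square$

Example. $\psi_2(X_{222})=e_2\psi_2(W_{2,2})=e_2e_{21}$, in agreement with $[e_{221}]X_{222}=1$ and $[e_{2111}]X_{222}=[e_{1^5}]X_{222}=0$.

The bound on the parts is essential. With a last part $p>a$, the last block can contain the marked cell $k$, so that $\sigma_I^+(k)$ changes when the block is removed; and $e_N$ is no longer killed. For $\lambda=(3,2)$ and $\theta_{222}$, removing the part $2$ alone would suggest $[e_3]W_{2,2}=3$, while $[e_{32}]X_{222}=1$.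

## 9. The functions $W_{b,c}$: two cycles sharing a vertex

**Remark.** For $b,c\ge2$, $W_{b,c}$ is the chromatic symmetric function of two cycles of lengths $b,c$ sharing one vertex $u$. Let $x,y$ be neighbors of $u$ on the two cycles, and apply the first identity in (6) with $\epsilon_1=ux$, $\epsilon_2=uy$, $\epsilon_3=xy$. In $H_{13}$ the vertices $u,x$ are joined by paths of lengths $1$, $b-1$ and $c$. $H_2$ is a $c$-cycle with a tail of $b-1$ edges. $H_3$ is a cycle on $n=b+c-1$ vertices. So $X=X_{b-1,c,1}+\tau_{b-1}-\tau_0$, which by (11) is $S_0(b)+S_0(c)-S_0(n)-C_n$. For $b=c=2$ the graph is a path with both edges doubled, and indeed $W_{2,2}=P_3$. The proof of Theorem 1 needs only the following lemma.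

**Lemma 5.** $W_{b,c}$ is $e$-positive for all $b,c\ge1$.

*Proof.* If $\min(b,c)=1$, say $c=1$, then $n=b$ and $W_{b,c}=S_0(1)-C_n=0$. Let $b\ge c\ge2$. Write $D_I$ for the bracket in (13) and split the weight:
$$w_I=\prod_{k\ge1}(i_k-1)+\prod_{k\ge2}(i_k-1).$$
We show that each summand, used as the weight, gives nonnegative coefficients.

**Step 1.** *The first weight does not depend on the order, so by (2) we must show $\mathbb E D\ge0$ for lines of any family of blocks of total length $n=b+c-1$.* Under reversal a pair $j<j'$ becomes $n-1-j'<n-1-j$. So $V(c)$ has the same mean as the number of pairs with $j'\ge n-c=b-1$. $V(b)$ counts the pairs with $j\le b-1$. Every pair satisfies $j\le b-1$ or $j'\ge b-1$. So after this replacement $V(b)+V(c)-V(n)$ becomes the number of pairs with $j\le b-1\le j'$. This is at least $g_{b-1}-1$, where $g_x$ is the size of the block containing cell $x$: pair cell $b-1$ with the other cells of its block. As $D$ also contains $-(i_1-1)$, it is enough to prove $\mathbb E g_x\ge\mathbb E i_1$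 for every cell $x$.

**Step 2.** *We prove $\mathbb Eg_x\ge\mathbb Ei_1$ by induction on the number of blocks.* One block is trivial. If $i_1>x$, then $g_x=i_1$. If $i_1\le x$, then $g_x$ is the size of the block containing cell $x-i_1$ of the rest, whose conditional mean is at least that of its first block $i_2$, by induction. So
$$\mathbb Eg_x\ge\mathbb E\bigl[i_1[i_1>x]+i_2[i_1\le x]\bigr]=\mathbb Ei_2+\mathbb E\bigl[(i_1-i_2)[i_1>x]\bigr].$$
Here $\mathbb Ei_2=\mathbb Ei_1$. Since $(i_1,i_2)$ and $(i_2,i_1)$ have the same law, the last term is $\frac12\mathbb E\bigl[(i_1-i_2)([i_1>x]-[i_2>x])\bigr]\ge0$.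

**Step 3.** *The second weight does not depend on the order of $i_2,i_3,\dots$; so fix $i_1=r$ and arrange the rest $K$, of total length $m=n-r$, uniformly.* We show $\mathbb ED\ge0$ in each range of $r$.

*Case $r\le c$.* Then $V_I(x)=\binom r2+V_K(x-r)$ for $x\in\{b,c,n\}$, so
$$D=\tbinom r2-(r-1)+V_K(b-r)+V_K(c-r)-V_K(m).$$
By reversal of $K$, $V_K(c-r)$ may be replaced by the number of pairs with $j'\ge m-(c-r)=n-c=b-1$, and $V_K(b-r)$ counts the pairs with $j\le b-r-1$. Pairs counted by neither lie in the $r-1$ cells $b-r,\dots,b-2$. There are at most $\binom{r-1}2=\binom r2-(r-1)$ of them. Hence $\mathbb ED\ge0$.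

*Case $c<r\le b$.* Here $V_I(c)=\sum_{j<c}(r-1-j)=c(r-1)-\binom c2$ and $V_I(b)-V_I(n)=V_K(b-r)-V_K(m)$. The pairs counted by $V_K(m)-V_K(b-r)$ lie in the last $m-(b-r)=c-1$ cells. So
$$D\ge c(r-1)-\tbinom c2-(r-1)-\tbinom{c-1}2=(c-1)(r-1)-(c-1)^2=(c-1)(r-c)\ge0.$$

*Case $r>b$.* Here $V_I(b)=\binom r2-\binom{r-b}2$, $V_I(c)=\binom r2-\binom{r-c}2$, $V_I(n)=\binom r2+V_K(m)$, and $V_K(m)\le\binom m2$. So
$$D\ge\tbinom r2-(r-1)-\tbinom{r-b}2-\tbinom{r-c}2-\tbinom{n-r}2=\tbinom{r-1}2-\tbinom{r-b}2-\tbinom{r-c}2-\tbinom{n-r}2\ge0,$$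
because $(r-b)+(r-c)+(n-r)=r-1$ and $\binom\cdot2$ is superadditive on nonnegative integers: pairs inside disjoint subsets of an $(r-1)$-set are pairs of that set. $\square$

## 10. A part longer than every path: an exact formula

From here to the end of Section 12, fix a family $\mu$ of labelled blocks of sizes $k\ge2$; let $\ell\ge1$ be their number and $\nu\ge2$ their total length. Sums over $k\in\mu$ run over the labelled blocks, and $k$ also denotes the size. Put
$$\beta_k=\frac k{k-1}>1,\qquad \bar\beta=\sum_{k\in\mu}\beta_k,\qquad N=\sum_{k\in\mu}\binom k2;\qquad\text{note } k\beta_k=k+\beta_k .$$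
Let $q\ge2$ and $1\le a,b,c\le q$ with $a+b+c=q+\nu+1$. Put $n=q+\nu$, $\lambda=(q)\cup\mu$ and
$$\Phi(q;a,b,c)=\frac{\prod_im_i(\lambda)!}{\ell!\,(q-1)\prod_{k\in\mu}(k-1)}\,[e_\lambda]X_{abc}.$$
$\Phi$ has the sign of $[e_\lambda]X_{abc}$. For a block $k$ of a line of $\mu$ let $[s_k,\mathrm{end}_k)$ be its position.

**The formula.** *The purpose is to express $\Phi$ through a random line of $\mu$ alone, with the special block $q$ gone.* With $\mathcal V=\binom a2+\binom b2+\binom c2+\binom q2+N$,
$$\Phi(q;a,b,c)=n^2-(\beta_q+\bar\beta)\mathcal V+\sum_{k\in\mu}\beta_k\,\mathbb E\Bigl[(q+s_k)\sum_{x}(s_k-\nu+x)_+\Bigr],\tag{14}$$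
where $x$ runs over the multiset $\{a,b,c\}$ and $\beta_q=\frac q{q-1}$.

*Derivation.* "Normalize" a coefficient of $e_\lambda$ by multiplying it with the factor in the definition of $\Phi$. By (2), $\prod m_i(\lambda)!$ turns sums over compositions of type $\lambda$ into sums over orders of the $\ell+1$ labelled blocks. All parts are $\ge2$, so $w_I=\beta_{i_1}\prod_k(i_k-1)$.

For $1\le i<q$ recall that $c_i=\sum w_I i_{s+1}e_I$ over the $I$ with a partial sum $i_1+\dots+i_s=i$. The prefix of length $i<q$ cannot contain the block $q$, so it consists of a nonempty set $S\subseteq\mu$ of total length $i$. Summing $\beta_{i_1}$ over the orders of $S$ gives $(|S|-1)!\sum_{k\in S}\beta_k$. Summing the size of the next block over the orders of the other $\ell-|S|+1$ blocks, of total length $n-i$, gives $(\ell-|S|)!\,(n-i)$. So the normalized $c_i$ is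
$$(n-i)\sum_S\sum_{k\in S}\beta_k\frac{(|S|-1)!\,(\ell-|S|)!}{\ell!}=(n-i)\sum_{k\in\mu}\beta_k\,\mathbb P(\mathrm{end}_k=i),$$
because the fraction is the probability that the blocks up to and including $k$ in a random line of $\mu$ are exactly those of $S$, with $k$ last.

For $c_0$: $(i_1-1)w_I=i_1\prod_k(i_k-1)$, and the sum of $i_1$ over all orders is $\ell!\,n$, so the normalized $c_0$ is $n$. For $P_n$: the sum of $\beta_{i_1}$ over all orders is $\ell!(\beta_q+\bar\beta)$, so the normalized $P_n$ is $\beta_q+\bar\beta$.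

Insert this in (12). As all $x\le q$, only $c_i$ with $i<q$ occur. The $c_0$-terms give $n(a+b+c)-n=n(n+1)-n=n^2$. The $P_n$-term is $-(\beta_q+\bar\beta)\mathcal V$. The rest is $\sum_k\beta_k\mathbb E[(n-\mathrm{end}_k)\sum_x(x-\mathrm{end}_k)_+]$. By reversal $\mathrm{end}_k$ has the law of $\nu-s_k$, and this gives (14).

Example. For $\theta_{222}$ and $\lambda=(3,2)$ take $q=3$, $\mu=\{2\}$. Then $\nu=2$, $N=1$, $\beta_3=\frac32$, $\bar\beta=2$, $\mathcal V=7$, $s=0$, and (14) gives $\Phi=25-\frac72\cdot7+0=\frac12$. The normalizing factor is $\frac1{1!\cdot2\cdot1}=\frac12$, so $[e_{32}]X_{222}=1$, as before.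

## 11. Shortening the large part and a longest path together

Removing a block of $\mu$ fails when $q$ is large. Instead we compare $\lambda=(q+1)\cup\mu$ for a theta graph with $\lambda=(q)\cup\mu$ for the theta graph in which one longest path is shorter by $1$. The point is that the change of $\Phi$ can be negative only because of blocks in one exactly central position.

Let $(q;a,b,c)$ be as in Section 10 and suppose $L:=a+1\le q$ and $b,c\le L$. Put
$$A=q-a\ge1,\qquad z=(L-b)+(L-c)\ge0,\qquad y=\nu-a=\nu+1-L,\qquad \omega=A+z,$$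
$$\kappa=\frac{A(A-1)+b(b-1)+c(c-1)+2N}{2q(q-1)}\ge0.$$
From $a+b+c=q+\nu+1$ we get $b+c=\nu+1+A$, so
$$\omega=2L-1-\nu\ge1,\qquad \nu-2y=\omega-1\ge0,\qquad a=L-1=y-1+A+z.$$

For $1\le j\le\nu/2$ let $\pi_j$ be the probability that some block of a random line of $\mu$ occupies exactly $[j-1,\nu-j+1)$. These intervals are nested, centered at $\nu/2$, and have length $\ge2$, so two of them cannot both be blocks of one line. The events are disjoint and $\sum_j\pi_j\le1$. The $\pi_j$ depend only on $\mu$.

**Lemma 6.** Let $\Delta=\Phi(q+1;a+1,b,c)-\Phi(q;a,b,c)$. If $y\le0$, then $\Delta\ge0$. If $y\ge1$, then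
$$\Delta\ \ge\ \kappa-\frac A\omega\,\pi_y+\sum_{1\le j<y}\Bigl(2(y-j)-\frac A{\nu-2j+1}\Bigr)\pi_j,$$
and all coefficients of $\pi_j$ with $j<y$ are positive.

*Proof.* **Step 1.** *We compute $\Delta$ exactly.* In passing to the new data, $n$ becomes $n+1$ and $\mathcal V$ becomes $\mathcal V+a+q$. Also $\beta_{q+1}=1+\frac1q$, $\beta_{q+1}-\beta_q=\frac1q-\frac1{q-1}=-\frac1{q(q-1)}$, and $(s-\nu+a)_+$ increases by $[s\ge\nu-a]=[s\ge y]$. So (14) gives
$$\Delta=2n+1-\Bigl(1+\frac1q+\bar\beta\Bigr)(a+q)+\frac{\mathcal V}{q(q-1)}+\sum_k\beta_k\mathbb E\Bigl[\sum_x(s_k-\nu+x)_++(q+1+s_k)[s_k\ge y]\Bigr],$$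
with $x$ over the old $a,b,c$. First, $2n+1-(1+\frac1q)(a+q)=A+2\nu-\frac aq$, since $n=q+\nu$.

Next put $y_b=\nu-b$, $y_c=\nu-c$, $j=s_k$. Since $-\bar\beta(a+q)=\sum_k\beta_k(-a-q)$, we must simplify
$$(j-y)_++(j-y_b)_++(j-y_c)_++(q+1+j)[j\ge y]-a-q .$$
Use $(j-Y)_+=j-Y+(Y-j)_+$ for each of the three terms, $y+y_b+y_c=3\nu-(q+\nu+1)=2\nu-q-1$, and $(q+1+j)[j\ge y]=(q+1+j)-(q+1+j)[j<y]$. The result is
$$4j+2-2\nu+A+(y_b-j)_++(y_c-j)_+-(q+1+2j-y)[j<y].$$
Since $\mathbb Es_k=\frac{\nu-k}2$ and $k\beta_k=k+\beta_k$,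
$$\sum_k\beta_k\mathbb E[4s_k+2-2\nu+A]=\sum_k\beta_k(2-2k+A)=2\bar\beta-2(\nu+\bar\beta)+A\bar\beta=A\bar\beta-2\nu.$$
Finally $-\frac aq+\frac{\mathcal V}{q(q-1)}=\kappa$, because $q(q-1)-2a(q-1)+a(a-1)=A(A-1)$. Altogether
$$\Delta=A(1+\bar\beta)+\kappa+R,\quad R=\sum_k\beta_k\mathbb E\bigl[(y_b-s_k)_++(y_c-s_k)_+-(q+1+2s_k-y)[s_k<y]\bigr].\tag{15}$$
If $y\le0$, no $s_k$ is $<y$, so $R\ge0$ and $\Delta\ge0$. From now on $y\ge1$; recall $2y\le\nu$.

**Step 2.** *We bound $R$ in terms of how much weight starts before a given cell.* Put $m_t=\mathbb E\sum_k\beta_k[s_k<t]$, which is nondecreasing in $t$, and $M(Y)=\sum_{t=1}^Ym_t$. Since $(Y-s)_+=\#\{t:s<t\le Y\}$, we have $\sum_k\beta_k\mathbb E(Y-s_k)_+=M(Y)$ for integers $Y\ge0$. For $0\le j<y$ we have $q+1+2j-y=(q+y-1)-2(y-1-j)$, so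
$$R=M(y_b)+M(y_c)+2M(y-1)-(q+y-1)m_y.$$
Now $y_b=y-1+(L-b)$ and $y_c=y-1+(L-c)$, and $m_t\ge m_y$ for $t\ge y$. So $M(y_b)+M(y_c)\ge2M(y-1)+z\,m_y$. Also $q+y-1=a+A+y-1=2(y-1)+2A+z$. Hence $R\ge4M(y-1)-2(y-1)m_y-2Am_y$, and
$$\Delta\ge A(1+\bar\beta-2m_y)+\kappa+2\sum_{t=1}^{y-1}(m_t+m_{y-t}-m_y).\tag{16}$$

**Step 3.** *We bound the last sum by turning.* Let $t,t'\ge1$ with $t+t'=y$, and apply Lemma 2 to $\mu$ with this $t$ ($t<y\le\nu/2$). Blocks of $\mathrm{Pre}$ start before $t$. So blocks of $K$ with start in $[t,y)$ lie in $\rho$, and in $J(K)$ their start is $<y-T\le t'$. If $T\ge y$, there are no such blocks, while $J(K)$ has a block with start $0<t'$ and weight $>1$. So for every $K$ the $\beta$-weight of blocks of $K$ starting in $[t,y)$ is at most the $\beta$-weight of blocks of $J(K)$ starting before $t'$, minus $[T\ge y]$. Taking means, $m_y-m_t\le m_{t'}-\mathbb P(T\ge y)$, i.e.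
$$m_t+m_{y-t}-m_y\ge\mathbb P(T\ge y).$$
Let $\sigma$ be the start of the block containing cell $y-1$; it is the largest partial sum $\le y-1$. Then $T\ge y$ iff no partial sum lies in $[t,y-1]$, iff $\sigma<t$. Summing $\mathbb P(\sigma<t)$ over $t=1,\dots,y-1$ gives $\mathbb E[y-1-\sigma]$. So the last term in (16), with its factor $2$, is at least $2\,\mathbb E[y-1-\sigma]$.

**Step 4.** *We write the first term of (16) as a mean that detects a central block.* By reversal $m_y=\mathbb E\sum_k\beta_k[\mathrm{end}_k>\nu-y]$. Average the two expressions of $m_y$ and use $1-[Q]-[Q']=[\text{neither}]-[\text{both}]$: this gives $1+\bar\beta-2m_y=\mathbb E\,v$ with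
$$v=1+\sum_k\beta_k[s_k\ge y,\ \mathrm{end}_k\le\nu-y]-\sum_k\beta_k[s_k<y,\ \mathrm{end}_k>\nu-y].$$
Thus $\Delta\ge\kappa+\mathbb E[Av+2(y-1-\sigma)]$.

**Step 5.** *We evaluate this mean.* Call a block spanning if $s_k<y$ and $\mathrm{end}_k>\nu-y$. Since $\nu-y\ge y$, a spanning block contains cell $y-1$; so there is at most one, and its start is $\sigma$.

If there is none, then $v\ge1$ and $Av+2(y-1-\sigma)\ge0$.

If there is one, of size $k$, occupying $[\sigma,\eta)$, then it covers $[y-1,\nu-y+1)$. So no block lies inside $[y,\nu-y)$, and $v=1-\beta_k=-\frac1{k-1}$. The event that there is a spanning block of size $k$ is invariant under reversal, which sends $\sigma$ to $\nu-\eta$. So on this event $2(y-1-\sigma)$ may be replaced under $\mathbb E$ by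
$$(y-1-\sigma)+\bigl(y-1-(\nu-\eta)\bigr)=k-(\nu-2y)-2=k-\omega-1.$$
So lines with a spanning block of size $k$ contribute $f(k)$ times their probability, where
$$f(k)=-\frac A{k-1}+(k-\omega-1),\qquad k\ge\nu-2y+2=\omega+1.$$
For $k\ge\omega+2$ we have $f(k)>0$, since $A\le\omega<k-1$. For $k=\omega+1$ the spanning block is exactly $[y-1,\nu-y+1)$. This has probability $\pi_y$, and $f=-\frac A\omega$. For $1\le j<y$ a block $[j-1,\nu-j+1)$ is spanning, with $k-1=\nu-2j+1$ and $k-\omega-1=\nu-2j+1-(\nu-2y+1)=2(y-j)>0$. Its $f(k)$ is the coefficient in the lemma, and it is positive because $k\ge\omega+3$. Dropping all other contributions, which are nonnegative, gives the lemma. $\square$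

Example. Take base $(q;a,b,c)=(2;1,2,2)$ and $\mu=\{2\}$, so the target is $(3;2,2,2)$. Then $L=2$, $A=1$, $\omega=1$, $y=1$, $\kappa=\frac{0+2+2+2}4=\frac32$ and $\pi_1=1$. Lemma 6 says $\Delta\ge\frac32-1=\frac12$. In fact $\Phi(3;2,2,2)=\frac12$ and $\Phi(2;1,2,2)=2!\,[e_{22}]X_{221}=0$, so here the bound is exact.

## 12. Following the chain down to a smaller theta graph

A single step can have $\Delta<0$ as far as Lemma 6 can see. But the losses of different steps sit on disjoint events, and the positive coefficients of later steps repay the earlier ones. The last level is repaid by $\kappa$.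

**Lemma 7.** Assume every theta graph with fewer than $n$ vertices is $e$-positive. Let $a+b+c-1=n$ and let $\lambda\vdash n$ have all parts $\ge2$ and a part larger than $\max(a,b,c)$. Then $[e_\lambda]X_{abc}\ge0$.

*Proof.* **Step 1.** *The case $\lambda=(n)$, where $\mu$ would be empty.* By (11) with $V_{(n)}(x)=\binom n2-\binom{n-x}2$, the coefficient is $n\bigl[(n-1)^2-\sum_x\binom{n-x}2\bigr]$. The three numbers $u=n-x$ lie in $[1,n-1]$ and have sum $3n-(n+1)=2n-1$. From $\binom u2\le\frac{(n-1)(u-1)}2$ we get $\sum_x\binom{n-x}2\le\frac{n-1}2(2n-4)=(n-1)(n-2)$. So the coefficient is at least $n(n-1)>0$.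

**Step 2.** *We set up the chain.* Otherwise let $q_0>\max(a,b,c)$ be a part of $\lambda$ and let $\mu$ be the family of remaining parts; $\ell\ge1$, $\nu\ge2$, and $a+b+c=q_0+\nu+1$. Call $a,b,c$ the arms. Starting from $(q_0;a,b,c)$, repeat the following step as long as $q>L$, where $L$ is the current longest arm: decrease $q$ by $1$ and shorten one arm of length $L$ by $1$. The relation "sum of arms $=q+\nu+1$" persists. While $q>L$ we have $3L\ge q+\nu+1\ge L+4$, so $L\ge2$ and arms stay positive. After a step the new $q$ is $\ge L\ge2$, so all arms are $\le q$ and $q\ge2$. As $q$ decreases and stays at least the longest arm, the process ends, and it ends with $q$ equal to the longest arm.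

Each step leads from a target to a base $(q;\dots)$ as in Lemma 6, with $q=q_{\mathrm{target}}-1$ and with the shortened arm, of length $L-1$, in the role of $a$. The hypotheses $L\le q$ and $b,c\le L$ hold. Its parameters are
$$A=q_{\mathrm{target}}-L,\qquad \omega_L=2L-1-\nu,\qquad y_L=\nu+1-L .$$
Since $q_0>\max(a,b,c)$, at least one step occurs. So the final configuration belongs to a theta graph with fewer than $n$ vertices, and its $\Phi$ is $\ge0$ by assumption. Hence $\Phi(q_0;a,b,c)\ge\sum\Delta$ over all steps, and we show $\sum\Delta\ge0$.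

**Step 3.** *We organize the steps into levels.* Level $L$ consists of the steps shortening an arm of length $L$. At its beginning let $r=r_L\in\{1,2,3\}$ be the number of arms of length $L$ and $A_L=q-L\ge1$. The steps of the level have parameters $A_L,A_L-1,\dots$, and there are $\min(r,A_L)$ of them. If $A_L<r$, then after $A_L$ steps $q=L$ while an arm of length $L$ remains, and the chain stops. If $A_L\ge r$, then after $r$ steps the longest arm is $L-1$, and the next level is $L-1$ with
$$A_{L-1}=A_L-r+1\ge1,\qquad r_{L-1}\ge r .$$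
In particular step parameters at later levels are $\le A_L$. For the first step of the level, $\omega_L=A_L+z$. So $\omega_L=A_L$ if $r=3$, $\omega_L\ge A_L+1$ if $r=2$, and $\omega_L\ge A_L+2$ if $r=1$.

Example. Let $\nu=6$, $q=8$ and arms $(5,5,5)$. Level $5$ has $r=3$, $A=3$, $\omega_5=3$, $y_5=2$, with steps of parameters $3,2,1$ leading to $(5;4,4,4)$. Level $4$ has $r=3$, $A=1$, $\omega_4=1$, $y_4=3$, and one step to $(4;3,4,4)$, where the chain stops.

**Step 4.** *We add up the bounds.* Steps with $y\le0$ have $\Delta\ge0$ by Lemma 6. If $y_L\ge1$ and $L'<L$, then $y_{L'}=y_L+(L-L')\ge1$; also $\nu-2y_L+1=\omega_L$. Use Lemma 6 for all steps with $y\ge1$, and discard the nonnegative terms with $\pi_j$ where $j$ is not of the form $y_L$ for a level $L$ of the chain. A step at level $L'<L$ contributes to $\pi_{y_L}$ the coefficient $2(y_{L'}-y_L)-\frac{A_{\mathrm{step}}}{\omega_L}$. So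
$$\sum\Delta\ \ge\ \sum\kappa-\sum_{L:\,y_L\ge1}\Gamma_L\,\pi_{y_L},\qquad \Gamma_L=\sum_{\text{steps at }L}\frac{A_{\mathrm{step}}}{\omega_L}-\sum_{L'<L}\ \sum_{\text{steps at }L'}\Bigl(2(L-L')-\frac{A_{\mathrm{step}}}{\omega_L}\Bigr),\tag{17}$$
where $\sum\kappa$ is over the steps with $y\ge1$. Each term of the last double sum is at least $2-1=1$, because $A_{\mathrm{step}}\le A_L\le\omega_L$. So for an upper bound on $\Gamma_L$ we may drop any of these terms.

**Step 5.** *We bound $\Gamma_L$ in all cases.* Write $\omega=\omega_L$, $A=A_L$, $r=r_L$.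

- $r=1$: level $L-1$ has a step with parameter $A$, so $\Gamma_L\le\frac A\omega-\bigl(2-\frac A\omega\bigr)\le0$.
- $r=2$, $A\ge3$: level $L-1$ has $A_{L-1}=A-1\ge2$ and at least two long arms, hence steps $A-1,A-2$. So $\Gamma_L\le\frac{2A-1}\omega-\bigl(4-\frac{2A-3}\omega\bigr)=\frac{4(A-1)}\omega-4\le0$.
- $r=2$, $A=2$ (so $\omega\ge3$): level $L-1$ has a step with parameter $1$, so $\Gamma_L\le\frac3\omega-\bigl(2-\frac1\omega\bigr)=\frac4\omega-2<0$.
- $r=2$, $A=1$ (so $\omega\ge2$): this is the last level, with one step, and $\Gamma_L=\frac1\omega\le\frac12$.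
- $r=3$, $A\ge5$ ($\omega=A$): level $L-1$ has steps $A-2,A-3,A-4$, so $\Gamma_L\le\frac{3A-3}A-\bigl(6-\frac{3A-9}A\bigr)=-\frac{12}A<0$.
- $r=3$, $A=4$ ($\omega=4$): level $L-1$ has steps $2,1$, so $\Gamma_L\le\frac94-\bigl(4-\frac34\bigr)<0$.
- $r=3$, $A=3$ ($\omega=3$): level $L-1$ has $r=3$, $A=1$, one step, and is the last level. So $\Gamma_L=2-\bigl(2-\frac13\bigr)=\frac13$.
- $r=3$, $A=2$ ($\omega=2$): last level, two steps, $\Gamma_L=\frac32$.
- $r=3$, $A=1$ ($\omega=1$): last level, one step, $\Gamma_L=1$.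

So $\Gamma_L>0$ occurs only at the last level, or at a level with $r=3$, $A=3$ immediately before a last level with $r=3$, $A=1$.

**Step 6.** *We pay for the positive $\Gamma$'s with $\kappa$.* Let $L$ now be the last level. If $y_L\le0$, then $y\le0$ at all earlier levels as well, all $\Delta\ge0$, and we are done. Let $y_L\ge1$; then the $\kappa$'s of the steps of level $L$ occur in (17). If no $\Gamma$ is positive, (17) gives $\sum\Delta\ge0$. Otherwise we are in one of three cases.

(a) *$r=2$, $A=1$.* The step has base $(L-1,L,c)$ with $q=L$, so $\kappa\ge\frac{L(L-1)}{2L(L-1)}=\frac12\ge\Gamma_L\pi_{y_L}$.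

(b) *$r=3$, $A=1$*, possibly preceded by a level $L+1$ with $r=3$, $A=3$. The last step has base $(L-1,L,L)$ with $q=L$, so $\kappa\ge\frac{2L(L-1)}{2L(L-1)}=1$. The loss is at most $\pi_{y_L}+\frac13\pi_{y_{L+1}}\le1$, since the events are disjoint (the second term is present only if level $L+1$ has $\Gamma_{L+1}=\frac13$ and $y_{L+1}\ge1$).

(c) *$r=3$, $A=2$.* Here $\omega=2$, so $\nu=2L-3$. If $\pi_{y_L}=0$, there is no loss. If $\pi_{y_L}>0$, then $\mu$ has a block of size $\omega+1=3$. Using $\binom k2\ge\frac k2$ for the other blocks, $N\ge3+\frac{\nu-3}2=L$. The two steps have bases $(L-1,L,L)$ with $q=L+1$, $A=2$, and $(L-1,L-1,L)$ with $q=L$, $A=1$. So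
$$\sum\kappa\ge\frac{1+L(L-1)+N}{L(L+1)}+\frac{(L-1)^2+N}{L(L-1)}\ge\frac{L^2+1}{L^2+L}+\frac{L^2-L+1}{L^2-L}\ge\frac12+1=\frac32\ge\Gamma_L\pi_{y_L}.$$
(The first fraction is $\ge\frac12$ because $L^2-L+2\ge0$; the second is $>1$.)

In all cases $\sum\Delta\ge0$. $\square$

For $\theta_{222}$ and $e_{32}$ the chain is the single step of the example in Section 11, case (b) with $\kappa=\frac32$ and loss $1$.

## 13. Proof of Theorem 1 by induction on the number of vertices

Induct on $n=a+b+c-1$. For $n=2$, $X_{111}=2e_2$. Let $n>2$. The graph does not depend on the order of $a,b,c$, so let $a\ge b\ge c$; then $a\ge2$. Let $\lambda\vdash n$.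

If $1\in\lambda$, then $[e_\lambda]X_{abc}\ge0$ by Lemma 3.

If all parts of $\lambda$ are $\ge2$ and $\le a$, then $\psi_a$ does not affect the coefficient of $e_\lambda$, and Lemma 4 gives
$$[e_\lambda]X_{abc}=\sum_p(p-1)\,[e_{\lambda\setminus p}]Y_{n-p},$$
where $p$ runs over the distinct parts of $\lambda$ and $\lambda\setminus p$ is $\lambda$ with one part $p$ removed. Each $Y_{n-p}$ is either $X_{a-p,b,c}$, a theta graph with fewer vertices, which is $e$-positive by induction, or $W_{b,c}$, which is $e$-positive by Lemma 5. So the coefficient is $\ge0$.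

If all parts of $\lambda$ are $\ge2$ and some part exceeds $a=\max(a,b,c)$, then $[e_\lambda]X_{abc}\ge0$ by Lemma 7, whose assumption is the induction hypothesis.

These three cases cover all $\lambda\vdash n$, so $\theta_{abc}$ is $e$-positive. $\blacksquare$
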